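\title{The Boolean prime ideal theorem and dependent choices do not imply the Erd\H{o}s--Dushnik--Miller theorem}

\begin{abstract}
Call a set uncountable if it does not inject into $\omega$, and let $\mathsf{EDM}$ be the statement that every graph on an uncountable set has an uncountable independent set or a countably infinite clique. We show that if $\mathsf{ZF}$ is consistent, then the Boolean prime ideal theorem and the principle of dependent choices together do not prove $\mathsf{EDM}$, either in $\mathsf{ZF}$ or in $\mathsf{ZFA}$. The model contains a triangle-free graph on an uncountable set of reals all of whose independent sets are countable. We also show that $\mathsf{EDM}$ follows from $\mathsf{DC}_{\aleph_1}$, and that it follows from $\mathsf{BPI}+\mathsf{DC}$ when $\mathcal P(\mathbb R)$ is well-orderable; hence it holds in every permutation model of $\mathsf{BPI}+\mathsf{DC}$.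
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work in $\mathsf{ZF}$, Zermelo--Fraenkel set theory without the Axiom of Choice $\mathsf{AC}$, or in $\mathsf{ZFA}$, in which Extensionality is weakened to allow atoms: objects that have no elements and differ from the empty set. A set is \emph{countable} if it injects into $\omega$, \emph{uncountable} if it does not, and \emph{countably infinite} if it is in bijection with $\omega$. For a set $X$, $[X]^2$ is the set of two-element subsets of $X$. Given a coloring $c:[X]^2\to\{0,1\}$, a set $H\subseteq X$ is \emph{monochromatic in color $i$} if $c(\{x,y\})=i$ for all distinct $x,y\in H$. Boolean algebras are nontrivial ($0\neq1$). We consider three principles.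

\begin{description}
\item[$\mathsf{BPI}$] Every Boolean algebra has a prime ideal.
\item[$\mathsf{DC}$] If $A$ is a nonempty set and $R$ is a relation on $A$ that is \emph{serial}, that is, for every $x\in A$ there is $y\in A$ with $x\mathrel{R}y$, then there is a sequence $(x_n)_{n<\omega}$ in $A$ with $x_n\mathrel{R}x_{n+1}$ for all $n$.
\item[$\mathsf{EDM}$] If $X$ is uncountable and $c:[X]^2\to\{0,1\}$, then there is an uncountable set monochromatic in color $0$ or a countably infinite set monochromatic in color $1$.
\end{description}

The principle $\mathsf{EDM}$ may be stated for the vertex set $X$ of a graph, with $c$ an arbitrary coloring of pairs of vertices; the edges then play no role. It is more useful to let the coloring define the graph. Reading color $1$ as ``edge'', $\mathsf{EDM}$ says that a graph on an uncountable set has an uncountable independent set or a countably infinite clique. The question we answer was posed by Banerjee and Gopaulsingh \cite{BG}: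

\begin{quote}
Does $\mathsf{BPI}+\mathsf{DC}$ imply $\mathsf{EDM}$, in $\mathsf{ZF}$ or in $\mathsf{ZFA}$?
\end{quote}

To see why one might expect a positive answer, consider how $\mathsf{EDM}$ is proved from $\mathsf{AC}$. Suppose the graph has no countably infinite clique. In a first phase one finds an uncountable set of vertices on which all degrees are countable; the induced graph splits into uncountably many countable connected components. This phase needs only $\mathsf{DC}$ (Lemma~\ref{lem:reduction}). In a second phase one picks a vertex from each component, and the chosen vertices form an uncountable independent set. If the components are finite, $\mathsf{BPI}$ makes this choice, because it gives a linear order of the vertices and a finite set has a least element. The components are at worst countably infinite, they carry a graph without infinite cliques, and we need not a full choice function but only one uncountable independent set. It is tempting to think that the compactness provided by $\mathsf{BPI}$ closes this gap. It does not.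

\begin{theorem}\label{thm:main}
If $\mathsf{ZF}$ is consistent, then so is $\mathsf{ZF}+\mathsf{BPI}+\mathsf{DC}$ together with the following statement: there are pairwise disjoint countable sets $X_\delta$ $(\delta<\omega_1)$ and a triangle-free graph on $X=\bigcup_{\delta<\omega_1}X_\delta$, all of whose edges lie inside single sets $X_\delta$, such that every independent subset of $X$ is countable; moreover, $X$ is uncountable and injects into $\mathcal P(\omega)$.
\end{theorem}

Color the edges of this graph $1$ and the non-edges $0$. There is no uncountable set monochromatic in color $0$, and not even a three-element set monochromatic in color $1$. A model of $\mathsf{ZF}$ is a model of $\mathsf{ZFA}$ with no atoms, so the question is answered for both theories.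

\begin{corollary}\label{cor:answer}
If $\mathsf{ZF}$ is consistent, then neither $\mathsf{ZF}+\mathsf{BPI}+\mathsf{DC}$ nor $\mathsf{ZFA}+\mathsf{BPI}+\mathsf{DC}$ proves $\mathsf{EDM}$. For $\mathsf{ZFA}$ this remains true if a countably infinite set of atoms is required to exist.
\end{corollary}

The last sentence is proved in Section~\ref{sec:atoms}. Two positive results complement the theorem. They are not needed for its proof, but they explain its shape. Recall that $\mathsf{DC}_{\aleph_1}$ is the following statement: if $A$ is a nonempty set and $R$ is a relation such that for every $\alpha<\omega_1$ and every $s:\alpha\to A$ there is $y\in A$ with $s\mathrel{R}y$, then there is $F:\omega_1\to A$ with $(F{\restriction}\alpha)\mathrel{R}F(\alpha)$ for all $\alpha<\omega_1$. A set is \emph{pure} if its transitive closure contains no atoms. A \emph{permutation model} is the class of hereditarily symmetric objects of a model of $\mathsf{ZFA}+\mathsf{AC}$ with respect to a group of permutations of the atoms and a normal filter of subgroups; it has the same pure sets as the ambient model, so its pure sets satisfy $\mathsf{AC}$, and this is the only property of permutation models that we use.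

\begin{theorem}\label{thm:positive}
The following are provable in $\mathsf{ZFA}$.
\begin{enumerate}
\item $\mathsf{DC}_{\aleph_1}$ implies $\mathsf{EDM}$.
\item $\mathsf{BPI}+\mathsf{DC}+{}$``$\mathcal P(\mathbb R)$ is well-orderable'' implies $\mathsf{EDM}$. Hence every permutation model (whose pure sets satisfy $\mathsf{AC}$) of $\mathsf{BPI}+\mathsf{DC}$ satisfies $\mathsf{EDM}$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:positive} proves Theorem~\ref{thm:positive} and reads off what a counterexample must look like. Section~\ref{sec:swap} introduces the graph that is placed on each $X_\delta$. The model $N$ is built in Section~\ref{sec:model}, and its one symmetry property, a continuity lemma, is proved in Section~\ref{sec:cont}. The failure of $\mathsf{EDM}$ and the truth of $\mathsf{DC}$ in $N$ then follow quickly (Sections~\ref{sec:graph} and~\ref{sec:dc}). The main work is $\mathsf{BPI}$ (Section~\ref{sec:bpi}), which rests on a partition lemma of Halpern--L\"auchli type for infinitely branching trees (Section~\ref{sec:hl}).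

\section{Positive results and the shape of a counterexample}\label{sec:positive}

In this section we work in $\mathsf{ZFA}$. We use two standard consequences of our principles.

\emph{Countable unions.} Under $\mathsf{DC}$, every sequence $(A_n)_{n<\omega}$ of nonempty sets has a choice function: apply $\mathsf{DC}$ to the choice functions on finite initial segments of $\omega$, related by proper extension, and take the union of the resulting chain. Choosing an injection into $\omega$ for each member, we see that a countable union of countable sets is countable.

\emph{Compactness.} Under $\mathsf{BPI}$, a set $\Sigma$ of propositional formulas, over any set of variables, is satisfiable if each finite subset is. Indeed, the quotient of the free Boolean algebra on the variables by the ideal generated by the negations of members of $\Sigma$ is nontrivial, and if $P$ is a prime ideal of the quotient, the assignment that makes a variable true exactly when its class is outside $P$ satisfies $\Sigma$. Two cases matter here. Every set can be linearly ordered, since every finite set can. And a graph all of whose finite subgraphs have a proper coloring of the vertices with $k$ colors, for a fixed $k<\omega$,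 has such a coloring itself.

We begin with the case in which no choice is needed at all. The \emph{Erd\H{o}s--Dushnik--Miller theorem} of $\mathsf{ZFC}$ states that $\lambda\to(\lambda,\aleph_0)^2$ for every infinite cardinal $\lambda$: every coloring $c:[\lambda]^2\to\{0,1\}$ has a set of size $\lambda$ monochromatic in color $0$ or an infinite set monochromatic in color $1$.

\begin{lemma}\label{lem:aleph1}
If $\omega_1$ injects into $X$, then every $c:[X]^2\to\{0,1\}$ has an uncountable set monochromatic in color $0$ or a countably infinite set monochromatic in color $1$.
\end{lemma}

\begin{proof}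
Restricting $c$ to a copy of $\omega_1$, we may assume $X=\omega_1$. The inner model $L[c]$ satisfies $\mathsf{ZFC}$ and contains $c$, because $c\subseteq L$. The ordinal $\omega_1$ of the universe is an uncountable cardinal $\lambda$ of $L[c]$. The theorem $\lambda\to(\lambda,\aleph_0)^2$ in $L[c]$ gives a set monochromatic in color $0$ that is in bijection with $\omega_1$, hence uncountable in the universe, or a countably infinite set monochromatic in color $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(1)]
By \cite[Theorem 8.1]{Jech}, $\mathsf{DC}_{\aleph_1}$ implies that every set $X$ satisfies $|X|<\aleph_1$ or $\aleph_1\le|X|$. Directly: if $X$ is uncountable, no sequence of length $\alpha<\omega_1$ exhausts $X$, so $\mathsf{DC}_{\aleph_1}$, applied to the relation $y\notin\operatorname{ran}(s)$, gives an injection $\omega_1\to X$. Now apply Lemma~\ref{lem:aleph1}.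
\end{proof}

The next lemma is the first phase of the proof sketched in the introduction.

\begin{lemma}[$\mathsf{DC}$]\label{lem:reduction}
Let $X$ be uncountable and let $c:[X]^2\to\{0,1\}$ have no countably infinite set monochromatic in color $1$. Then there is an uncountable family $\mathcal C$ of pairwise disjoint nonempty countable subsets of $X$ such that $c(\{x,y\})=0$ whenever $x$ and $y$ lie in different members of $\mathcal C$. Consequently, if some uncountable subfamily of $\mathcal C$ has a choice function, then there is an uncountable set monochromatic in color $0$.
\end{lemma}

\begin{proof}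
Let $\Gamma(x)=\{y\neq x: c(\{x,y\})=1\}$. We first find an uncountable $A\subseteq X$ with $\Gamma(x)\cap A$ countable for all $x\in A$. Suppose there is none. Consider the pairs $(A,x)$ with $x\in A\subseteq X$ and $\Gamma(x)\cap A$ uncountable, and let $(A,x)\mathrel{R}(A',x')$ mean $A'=\Gamma(x)\cap A$. By assumption every uncountable $A\subseteq X$ is the first coordinate of such a pair, so pairs exist and $R$ is serial. By $\mathsf{DC}$ there are pairs $(A_n,x_n)$ with $A_{n+1}=\Gamma(x_n)\cap A_n$. For $n<m$ we have $x_m\in A_m\subseteq A_{n+1}\subseteq \Gamma(x_n)$, so the $x_n$ are distinct and form a countably infinite set monochromatic in color $1$, a contradiction.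

Let $\mathcal C$ be the family of connected components of the color-$1$ graph on $A$. By induction on $n$, the set of vertices at distance at most $n$ from a given vertex is a countable union of countable sets, hence countable; so every component is countable. Since $A=\bigcup\mathcal C$ is uncountable, $\mathcal C$ is uncountable. Finally, the range of a choice function on a subfamily is in bijection with the subfamily and is monochromatic in color $0$.
\end{proof}

For the second phase we must choose from countably infinite sets $C$, and compactness by itself handles only finitely many options at a time. The way around this is to choose among the \emph{enumerations} of $C$. Any two of them differ by an element of the fixed group $\operatorname{Sym}(\omega)$, and for a single group element $g$, separating $x$ from $x\circ g$ is a problem with three options. Compactness solves all these problems at once and attaches to each enumeration an invariant in a pure set of size at most $|\mathcal P(\mathbb R)|$.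

\begin{lemma}[$\mathsf{BPI}$, $\mathcal P(\mathbb R)$ well-orderable]\label{lem:choice}
Every family $\mathcal C$ of pairwise disjoint nonempty countable sets has a choice function.
\end{lemma}

\begin{proof}
For the finite members, take least elements in a linear order of $\bigcup\mathcal C$. For an infinite member $C$ let $E_C\neq\emptyset$ be the set of bijections $\omega\to C$, let $E$ be the union of the sets $E_C$, and let $S=\operatorname{Sym}(\omega)\setminus\{\mathrm{id}\}$. Consider the graph on $E\times S$ whose edges are the pairs $\{(x,g),(x\circ g,g)\}$. It has no loops, since $x\circ g\ne x$ for $x$ injective and $g\neq\mathrm{id}$. The neighbors of $(x,g)$ are $(x\circ g,g)$ and $(x\circ g^{-1},g)$, so all degrees are at most $2$, and a finite subgraph can be colored greedily with three colors. By compactness there is a proper coloring $\chi:E\times S\to 3$. Put $\Phi(x)=\langle\chi(x,g):g\in S\rangle\in 3^S$. If $x\ne y$ are in $E_C$, then $g=x^{-1}\circ y$ is in $S$ and $y=x\circ g$, so $\chi(x,g)\neq\chi(y,g)$. Thus $\Phi$ is injective on each $E_C$. The set $3^S$ injects into $\mathcal P(S\times 3)$ and $S\times3$ injects into $\mathbb R$, so $3^S$ is well-orderable. Fix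 a well-order, let $x_C\in E_C$ have the least $\Phi$-value, and choose $x_C(0)\in C$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(2)]
The implication is Lemma~\ref{lem:reduction} followed by Lemma~\ref{lem:choice}. In a permutation model $\mathcal P(\mathbb R)$ is a pure set and the pure sets satisfy $\mathsf{AC}$, so $\mathcal P(\mathbb R)$ is well-orderable.
\end{proof}

Suppose now that $\mathsf{BPI}+\mathsf{DC}$ holds and that a graph on $X$ violates $\mathsf{EDM}$. The lemmas say the following. The set $X$ has no subset of size $\aleph_1$. It contains uncountably many countable pieces with no edges between them, and no uncountable family of pieces has a choice function; in particular only countably many pieces are finite. The set $\mathcal P(\mathbb R)$ is not well-orderable, so the model is not a permutation model. Finally, the finite subgraphs have unbounded chromatic number: otherwise compactness would cover $X$ by finitely many independent sets, each countable.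

So two things are needed. One is a model of $\mathsf{BPI}+\mathsf{DC}$ with uncountably many countable sets for which choice fails on every uncountable subfamily. This alone is not enough: the complete graph on each piece makes all independent sets countable, but it has infinite cliques. The other is a graph on the pieces that has no infinite clique and yet has so many edges that the model cannot find an uncountable independent set.

\section{The swap graph}\label{sec:swap}

\begin{definition}\label{def:swap}
Let $D$ be an infinite set and let $u,v:\omega\to D$ be injective. We write $u\bowtie v$ if for some $l\ge1$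
\[
u(l)=v(0),\qquad v(l)=u(0),\qquad u(t)=v(t)\ \text{ for } 0<t<l .
\]
\end{definition}

Thus $u\bowtie v$ means that the two sequences have the form
\[
\begin{array}{ccccccc}
u=( & a, & w_1,\dots,w_{l-1}, & b, & \dots & )\\
v=( & b, & w_1,\dots,w_{l-1}, & a, & \dots & )
\end{array}
\]
with no condition on the terms after position $l$.

\begin{lemma}\label{lem:swap}
The relation $\bowtie$ is symmetric and irreflexive, and there are no $u_1,u_2,u_3$ with $u_i\bowtie u_j$ for all $i\neq j$.
\end{lemma}

\begin{proof}
The definition is symmetric in $u$ and $v$, and $u\bowtie u$ would give $u(l)=u(0)$ with $l\ge1$. Suppose $u_1,u_2,u_3$ are pairwise related. Let $a_j=u_j(0)$, and let $l_{ij}=l_{ji}$ witness $u_i\bowtie u_j$, so that $u_i(l_{ij})=a_j$ and $u_i,u_j$ agree strictly between $0$ and $l_{ij}$. The $a_j$ are distinct, because $a_j=u_i(l_{ij})\ne u_i(0)=a_i$. For $\{i,j,k\}=\{1,2,3\}$ we have $u_i(l_{ij})=a_j\neq a_k=u_i(l_{ik})$, so the three numbers $l_{12},l_{13},l_{23}$ are distinct. Renumber so that $l_{12}$ is the least. Since $0<l_{12}<l_{13}$, we get $u_3(l_{12})=u_1(l_{12})=a_2=u_3(l_{23})$. As $u_3$ is injective, $l_{12}=l_{23}$, a contradiction.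
\end{proof}

The property that produces edges is read off the display above: if $h_1,\dots,h_q,h'$ are distinct, then every $u$ beginning with $h_1,h_2,\dots,h_q,h'$ is related to every $v$ beginning with $h',h_2,\dots,h_q,h_1$, with $l=q$. So a set of sequences contains an edge as soon as membership in it is guaranteed by a finite initial segment $h_1,\dots,h_q$ and survives the replacement of $h_1$ by one new element $h'$. The sets of our model will have both properties.

The witness $l$ must be allowed to be arbitrarily large. If only $l\le L$ were allowed and $\prec$ were a linear order of $D$, then $u\mapsto\{l: 1\le l\le L,\ u(0)\prec u(l)\}$ would be a proper coloring with $2^L$ colors, since a witness $l$ for $u\bowtie v$ belongs to exactly one of the two sets; by Section~\ref{sec:positive} such a graph cannot be a counterexample.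

\section{The model}\label{sec:model}

We add countable sets $D_\alpha$ $(\alpha<\omega_1)$ of generic objects and pass to the sets definable from finitely many of them. The elements of $D_0$ are generic permutations of $\omega$. A set defined from finitely many of these cannot enumerate an infinite part of $D_0$, which is incompatible with $\mathsf{DC}$. So we add a set $D_1$ of generic enumerations of $\omega\cup D_0$, none of them distinguished, and continue in this way for $\omega_1$ steps. In the end any countable set of parameters is enumerated by a single parameter of higher level, which gives $\mathsf{DC}$, while a finite set of parameters has no grip on the levels above it, which destroys choice.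

\subsection*{The forcing}
Let $M_0$ be a model of $\mathsf{ZFC}$. As usual, forcing over $M_0$ may be read through Boolean-valued models or through countable transitive models of finite fragments, and this yields the relative consistency result. For $\alpha\le\omega_1$ let
\[
\mathrm{Ind}_\alpha=(\{-1\}\times\omega)\cup(\alpha\times\omega).
\]
The index $(\alpha,i)$ has \emph{level} $\alpha$, so $\mathrm{Ind}_\alpha$ is the set of indices of level below $\alpha$. Let $\mathbb P$ be the set of finite functions $p$ with $\operatorname{dom}(p)\subset\omega_1\times\omega$ such that each $p(\alpha,i)$ is a finite injective sequence from $\mathrm{Ind}_\alpha$. Put $p\le q$ if $\operatorname{dom}(q)\subseteq\operatorname{dom}(p)$ and $p(s)\supseteq q(s)$ for all $s\in\operatorname{dom}(q)$. The poset $\mathbb P$ has the countable chain condition: among uncountably many conditions, uncountably many have domains forming a $\Delta$-system, there are countably many possible restrictions to the root, and two conditions with the same restriction are compatible.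

Let $G$ be $\mathbb P$-generic over $M_0$ and $M=M_0[G]$. Then $M\models\mathsf{ZFC}$ and $\omega_1^M=\omega_1^{M_0}$; we write $\omega_1$ for this ordinal. Put $g_s=\bigcup\{p(s):p\in G,\ s\in\operatorname{dom}(p)\}$. Any condition can be extended so that its value at $(\alpha,i)$ is longer and lists a given element of $\mathrm{Ind}_\alpha$, so $g_{\alpha,i}:\omega\to\mathrm{Ind}_\alpha$ is a bijection. We shall use the following description of $G$:
\begin{equation}\label{eq:G}
\text{if } p\in\mathbb P \text{ and } p(s)\subset g_s \text{ for all } s\in\operatorname{dom}(p), \text{ then } p\in G.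
\end{equation}
Indeed, for each $s\in\operatorname{dom}(p)$ some $q_s\in G$ has $q_s(s)\supseteq p(s)$; a common extension in $G$ of the $q_s$ lies below $p$, and $G$ is upward closed.

The functions $g_s$ mention indices, and the indices well-order everything. We forget them by replacing each index with the object it names. By recursion on levels define
\[
x_{-1,n}=n,\qquad x_{\alpha,i}=\langle x_{g_{\alpha,i}(n)}:n<\omega\rangle,
\]
\[
D_\alpha=\{x_{\alpha,i}:i<\omega\},\qquad J_\alpha=\{x_s:s\in\mathrm{Ind}_\alpha\}=\omega\cup\bigcup_{\beta<\alpha}D_\beta,\qquad J=J_{\omega_1}.
\]

\begin{lemma}\label{lem:basic}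
In $M$ the following hold.
\begin{enumerate}
\item[(i)] The map $s\mapsto x_s$ is injective on $\mathrm{Ind}_{\omega_1}$.
\item[(ii)] Each $f\in D_\alpha$ is a bijection $\omega\to J_\alpha$. Every finite injective sequence from $J_\alpha$ is extended by infinitely many $f\in D_\alpha$.
\item[(iii)] The sequences $\langle D_\alpha:\alpha<\omega_1\rangle$ and $\langle J_\alpha:\alpha\le\omega_1\rangle$ are definable from $J$.
\item[(iv)] There is an injection $r:J\to\mathcal P(\omega)$ definable from $J$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We show by induction on $\alpha$ that the map is injective on $\mathrm{Ind}_\alpha$; only the step from $\alpha$ to $\alpha+1$ needs an argument. For $i\ne j$, any condition can be extended to give $(\alpha,i)$ and $(\alpha,j)$ values of equal length ending in different indices, so $g_{\alpha,i}\neq g_{\alpha,j}$, and injectivity on $\mathrm{Ind}_\alpha$ gives $x_{\alpha,i}\neq x_{\alpha,j}$. The sets $x_{\alpha,i}$ are infinite, so they are not natural numbers. If $0\le\beta<\alpha$, then $x_{\beta,j}\in J_\alpha=\operatorname{ran}(x_{\alpha,i})$, while $x_{\beta,j}\notin\operatorname{ran}(x_{\beta,j})$ by Foundation; so $x_{\beta,j}\ne x_{\alpha,i}$.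

(ii) The first statement follows from (i), as $g_{\alpha,i}$ is a bijection onto $\mathrm{Ind}_\alpha$. A finite injective sequence from $J_\alpha$ corresponds to a finite injective sequence $\sigma$ from $\mathrm{Ind}_\alpha$, which lies in $M_0$. Given $p$ and $j<\omega$, pick $i>j$ with $(\alpha,i)\notin\operatorname{dom}(p)$ and extend $p$ by giving $(\alpha,i)$ the value $\sigma$. By genericity, $g_{\alpha,i}\supset\sigma$ for infinitely many $i$.

(iii) By (i) the sets $J_\alpha$ are strictly increasing, so $D_\alpha$ is the set of $x\in J\setminus\omega$ whose range is $\omega\cup\bigcup_{\beta<\alpha}D_\beta$. This is a recursive definition from $J$.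

(iv) Let $\langle\cdot,\cdot\rangle:\omega^2\to\omega$ be a definable pairing function. Put $r(n)=\{2n+2\}$ for $n<\omega$, and
\[
r(x)=\{0\}\cup\{2\langle m,l\rangle+1: m<\omega,\ l\in r(x(m))\}\qquad(x\in J\setminus\omega).
\]
We show by induction on the level of $x$ that $r(x)=r(y)$ implies $x=y$. If $0\notin r(x)$, then $x,y\in\omega$ and $x=y$. If $0\in r(x)$, then $x,y\notin\omega$ and $r(x(m))=r(y(m))$ for all $m$; the induction hypothesis gives $x(m)=y(m)$ for all $m$.
\end{proof}

By (i) we may speak of the \emph{level} of an element of $J$; by (iii) the level map is definable from $J$.

\subsection*{The inner model}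
Work in $M$, and let $V_\zeta$ be the set of sets of rank below $\zeta$. For a finite sequence $e$ from $J$, let $\mathrm{OD}(e)$ be the class of all $x$ for which there is a triple $(\zeta,\varphi,\vec\eta)$, consisting of an ordinal $\zeta$ with $J,e\in V_\zeta$, a formula $\varphi$ and a finite sequence $\vec\eta$ of ordinals below $\zeta$, such that $x$ is the unique element of $V_\zeta$ with $V_\zeta\models\varphi(x,\vec\eta,J,e)$. We say that the triple \emph{defines $x$ from $e$}. For $A\subseteq J$ put $\mathrm{OD}[A]=\bigcup_{e\in A^{<\omega}}\mathrm{OD}(e)$. We use three facts.

\begin{enumerate}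
\item[(O1)] Each $x\in\mathrm{OD}(e)$ is definable in $M$ from ordinals, $J$ and $e$, as the object that a given triple defines from $e$. Conversely, by the reflection principle, everything definable in $M$ from ordinals, $J$ and $e$ is in $\mathrm{OD}(e)$. Hence everything definable in $M$ from finitely many members of $\mathrm{OD}(e)$ is in $\mathrm{OD}(e)$.
\item[(O2)] Comparing least defining triples in a fixed definable well-order of triples gives a well-order $<_e$ of $\mathrm{OD}(e)$. Both $\mathrm{OD}(e)$ and $<_e$ are definable from $J$ and $e$, uniformly in $e$.
\item[(O3)] If $f\in D_\alpha$, then $J_\alpha\subseteq\mathrm{OD}(f)$, since every element of $J_\alpha$ is $f(n)$ for some $n$. Hence $\mathrm{OD}[J_\alpha]\subseteq\mathrm{OD}(f)$.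
\end{enumerate}
Here and below we write $\mathrm{OD}(f)$, $\mathrm{OD}(e,f)$ and so on for the obvious concatenated sequences. Let $N$ be the class of all $x$ such that the transitive closure of $\{x\}$ is included in $\mathrm{OD}[J]$. Then $N$ is transitive, contains all ordinals, and is definable in $M$ from $J$. The transitive closure of $\{A\}$ is the union of $\{A\}$ and the transitive closures of $\{x\}$ for $x\in A$, which gives the criterion we use for membership in $N$:
\begin{equation}\label{eq:star}
\text{if } A\subseteq N \text{ and } A\in\mathrm{OD}[J], \text{ then } A\in N .
\end{equation}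

\begin{lemma}\label{lem:N}
$N\models\mathsf{ZF}$. The sets $J$, $\langle D_\alpha\rangle$, $\langle J_\alpha\rangle$ and $r$ are in $N$. Each $J_\alpha$ with $\alpha<\omega_1$ is countable in $N$, and $\omega_1^N=\omega_1$.
\end{lemma}

\begin{proof}
Extensionality and Foundation hold because $N$ is transitive, and Infinity because $\omega\in N$. Let $a,b\in N$, say $a\in\mathrm{OD}(e)$ and $b\in\mathrm{OD}(e')$. The sets $\{a,b\}$, $\bigcup a$, $\mathcal P(a)\cap N$, $\{x\in a:N\models\varphi(x,b)\}$ and, when $\psi$ defines in $N$ a function on $a$, the set $\{y\in N:\exists x\in a\ N\models\psi(x,y,b)\}$, are subsets of $N$ that are definable in $M$ from $a,b,J$. They belong to $\mathrm{OD}(e,e')$ by (O1) and to $N$ by \eqref{eq:star}. This gives the remaining axioms.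

By induction on levels $J\subseteq N$: an element $x\in D_\alpha$ is a set of pairs $(n,y)$ with $y\in J_\alpha\subseteq N$, and $x\in\mathrm{OD}(x)$. Then \eqref{eq:star} and Lemma~\ref{lem:basic} put $J$, each $D_\alpha$ and $J_\alpha$, the two sequences, each $r(x)$, and $r$ into $N$. Any $f\in D_\alpha$ is in $N$ and enumerates $J_\alpha$. Composing $f$ with the level map gives in $N$ a surjection of $\omega$ onto $\alpha\cup\{-1\}$, so every $\alpha<\omega_1$ is countable in $N$. Since $N\subseteq M$, the ordinal $\omega_1$ is uncountable in $N$.
\end{proof}

\section{The continuity lemma}\label{sec:cont}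

Let $\pi\in M_0$ be a level-preserving permutation of $\omega_1\times\omega$ that moves finitely many points, extended by the identity on $\{-1\}\times\omega$. It maps each $\mathrm{Ind}_\alpha$ onto itself, and $(\pi p)(\pi s)=\pi\circ p(s)$ defines an automorphism of $\mathbb P$. For any generic $G'$, the filter $\pi G'$ is generic, $M_0[\pi G']=M_0[G']$, and $g^{\pi G'}_{\pi s}=\pi\circ g^{G'}_s$. By induction on levels $x^{\pi G'}_{\pi s}=x^{G'}_s$, because
\[
x^{\pi G'}_{\pi s}(n)=x^{\pi G'}_{\pi(g^{G'}_s(n))}=x^{G'}_{g^{G'}_s(n)}=x^{G'}_s(n).
\]
So $J^{\pi G'}=J^{G'}$: the permutation changes the indices and leaves the objects alone. With $\dot J$ and $\dot x_s$ the canonical names, we obtain for every formula $\varphi$ with parameters from $M_0$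
\begin{equation}\label{eq:sym}
p\Vdash\varphi(\dot J,\dot x_{s_1},\dots,\dot x_{s_m})\iff\pi p\Vdash\varphi(\dot J,\dot x_{\pi s_1},\dots,\dot x_{\pi s_m}).
\end{equation}

The following lemma is the only consequence of genericity, besides Lemma~\ref{lem:basic}, that the rest of the paper uses. It says that a statement about elements of $D_\beta$, with parameters of level at most $\beta$, depends only on finite initial segments of these elements.

\begin{lemma}[Continuity]\label{lem:cont}
Let $\beta<\omega_1$, let $f_1,\dots,f_k\in D_\beta$ be distinct, and let $e$ be a finite sequence from $J_{\beta+1}\setminus\{f_1,\dots,f_k\}$. Let $\varphi$ be a formula with parameters from $\mathrm{OD}(e)$ such that $M\models\varphi(f_1,\dots,f_k)$. Then for all sufficiently large $n$ the following holds: if $f'_1,\dots,f'_k\in D_\beta$ are distinct, do not occur in $e$, and satisfy $f'_l{\restriction}n=f_l{\restriction}n$ for all $l\le k$, then $M\models\varphi(f'_1,\dots,f'_k)$.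
\end{lemma}

\begin{proof}
By (O1) we may replace the parameters by their definitions and assume that they are ordinals, $J$, and the entries of $e$. Let $f_l=x_{\beta,i_l}$. By the forcing theorem some $p\in G$ forces $\varphi$ for the corresponding names, and we may assume $(\beta,i_l)\in\operatorname{dom}(p)$ for all $l$. We would like to move $p$ by a permutation sending $(\beta,i_l)$ to the index of $f'_l$ and stay in $G$. This can fail, because $p$ may have values at higher levels that mention $(\beta,i_l)$, and values at other indices of level $\beta$. So we first discard these parts of $p$. Let $E$ be the set of level-$\beta$ indices of the $f_l$ and of the entries of $e$, let $\Delta$ be the set of $s\in\operatorname{dom}(p)$ that have level below $\beta$ or belong to $E$, and let $p_0=p{\restriction}\Delta\in G$.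

\emph{Claim: $p_0\Vdash\varphi$.} Otherwise some $q\le p_0$ forces $\neg\varphi$. For each $s\in\operatorname{dom}(p)\setminus\Delta$ choose an index $s'$ of the same level outside $\operatorname{dom}(p)\cup\operatorname{dom}(q)\cup E$, with the $s'$ distinct. Let $\pi$ interchange each such $s$ with $s'$ and fix everything else. The indices $s$ and $s'$ have level at least $\beta$ and are not in $E$, so $\pi$ fixes $E$ pointwise and all indices of level below $\beta$. In particular it fixes the indices of the $f_l$ and of the entries of $e$, which have level at most $\beta$; by \eqref{eq:sym}, $\pi p$ forces the same statement $\varphi$. For $s\in\Delta$ the entries of $p(s)$ have level below $\beta$, so $(\pi p)(s)=p(s)\subseteq q(s)$. The rest of $\operatorname{dom}(\pi p)$ consists of the $s'$ and is disjoint from $\operatorname{dom}(q)$. So $\pi p$ and $q$ are compatible, a contradiction.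

Let $n$ be at least the length of each $p_0(\beta,i_l)$, and let $p_1\le p_0$ arise from $p_0$ by replacing the value at $(\beta,i_l)$ with $g_{\beta,i_l}{\restriction}n$ for each $l$. Let $f'_l=x_{\beta,i'_l}$ be as in the statement. Choose a permutation $\pi$ with $\pi(\beta,i_l)=(\beta,i'_l)$ for all $l$ that moves only indices among the $(\beta,i_l)$ and $(\beta,i'_l)$. It fixes all indices of level other than $\beta$, and it fixes the indices of the entries of $e$ because no $f_l$ or $f'_l$ occurs in $e$. All entries of values of $p_1$ have level below $\beta$ and are fixed by $\pi$. Hence $(\pi p_1)(s)=p_0(s)\subset g_s$ for $s\in\Delta$ other than the $(\beta,i_l)$, and $(\pi p_1)(\beta,i'_l)=g_{\beta,i_l}{\restriction}n$, which equals $g_{\beta,i'_l}{\restriction}n$ by $f_l{\restriction}n=f'_l{\restriction}n$ and Lemma~\ref{lem:basic}(i). By \eqref{eq:G}, $\pi p_1\in G$. By \eqref{eq:sym}, $\pi p_1$ forces $\varphi$ for the names of $f'_1,\dots,f'_k$ and the unchanged parameters.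
\end{proof}

Both restrictions on $e$ are needed. A parameter $d\in D_{\beta+1}$ enumerates $D_\beta$, so the statement $v=d(m)$ can hold of $f_1$ and of nothing else. And if $f'_1$ were allowed to be an entry $y$ of $e$, the statement $v\ne y$ could become false.

\begin{example}\label{ex:nochoice}
If $f\in D_\beta$ does not occur in the finite sequence $e$ from $J_{\beta+1}$, then $f\notin\mathrm{OD}(e)$. Otherwise apply the lemma to the statement $v=f$ with the parameter $f\in\mathrm{OD}(e)$; by Lemma~\ref{lem:basic}(ii) some $f'\neq f$ outside $e$ agrees with $f$ up to $n$, and we get $f'=f$. Consequently no enumeration of $D_\beta$ lies in $\mathrm{OD}[J_{\beta+1}]$, since an enumeration in $\mathrm{OD}(e)$ would put all of $D_\beta$ into $\mathrm{OD}(e)$. Likewise no function in $N$ chooses an element of $D_\beta$ for uncountably many $\beta$: if it lies in $\mathrm{OD}(e)$ with $e$ from $J_\alpha$, then an element chosen from $D_\beta$ with $\beta\ge\alpha$ is in $\mathrm{OD}(e)$ and does not occur in $e$.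
\end{example}

\section{The graph in $N$}\label{sec:graph}

The elements of $D_\alpha$ are injective sequences, so one could relate them by $\bowtie$ directly. This fails: the set of all $f\in J\setminus\omega$ with $f(0)=0$ is in $N$, meets every $D_\alpha$, and contains no related pair. The entries that are swapped must be out of reach of the parameters, so we keep only the entries of highest level.

Let $X_\delta=D_{\delta+1}$ and $X=\bigcup_{\delta<\omega_1}X_\delta$. An element $f\in X_\delta$ is a bijection $\omega\to J_\delta\cup D_\delta$; let $f^\circ:\omega\to D_\delta$ be the bijection that lists the values of $f$ lying in $D_\delta$ in order of appearance. Join $f,f'\in X$ by an edge if they lie in the same $X_\delta$ and $f^\circ\bowtie f'^\circ$.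

\begin{proposition}\label{prop:graph}
The graph and the sequence $\langle X_\delta:\delta<\omega_1\rangle$ are in $N$, and in $N$ they have all the properties stated in Theorem~\ref{thm:main}.
\end{proposition}

The main point is that uncountable sets contain edges. Here is the smallest case. Let $S\subseteq X_0=D_1$ be nonempty and definable from $J$ alone, and let $f\in S$. By continuity at level $1$, membership in $S$ is guaranteed by an initial segment of $f$; suppose it is $(3,h,0)$ with $h\in D_0$. ``Every element of $D_1$ beginning with $(3,h,0)$ is in $S$'' is a statement about $h$, so by continuity at level $0$ it holds of some $h'\neq h$ as well. Take $f_1\in D_1$ beginning with $(3,h,0,h')$ and $f_2\in D_1$ beginning with $(3,h',0,h)$. Both are in $S$, and $f_1^\circ=(h,h',\dots)$, $f_2^\circ=(h',h,\dots)$ are related with $l=1$.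

\begin{proof}[Proof of Proposition~\ref{prop:graph}]
The graph and the sequence are definable from $J$ and are subsets of $N$, so they are in $N$ by \eqref{eq:star}. By Lemma~\ref{lem:swap} the edge relation is symmetric, irreflexive and triangle-free; the three vertices of a triangle would lie in one $X_\delta$. The $X_\delta$ are pairwise disjoint by Lemma~\ref{lem:basic}(i), and $X_\delta\subseteq J_{\delta+2}$ is countable in $N$. In $N$, the set $X$ maps onto $\omega_1=\omega_1^N$ by sending elements of $X_\delta$ to $\delta$, so it is uncountable; and $r{\restriction}X$ injects it into $\mathcal P(\omega)$.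

Let $S\in N$ be a subset of $X$ that is uncountable in $N$; we find an edge inside $S$. Let $S\in\mathrm{OD}(e)$ with $e$ from $J_\alpha$, $\alpha<\omega_1$. Since $J_{\alpha+1}$ is countable in $N$, we have $S\not\subseteq J_{\alpha+1}$, so there are $\delta\ge\alpha$ and $f\in S\cap D_{\delta+1}$. This is the only use of uncountability: it provides an element two levels of which, $\delta$ and $\delta+1$, lie above the parameters. By Lemma~\ref{lem:cont} at level $\delta+1$, applied to the statement $v\in S$, there is $n$ such that every $f'\in D_{\delta+1}$ extending $f{\restriction}n$ is in $S$. Enlarge $n$ so that $f{\restriction}n$ has a value in $D_\delta$. Let $h_1,\dots,h_q$ $(q\ge1)$ be the values of $f{\restriction}n$ in $D_\delta$ in order of appearance; the other values lie in $J_\delta$. For $h\in D_\delta$ let $\sigma(h)$ be the sequence obtained from $f{\restriction}n$ by replacing $h_1$ with $h$.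

The statement ``every $f'\in D_{\delta+1}$ extending $\sigma(v)$ is in $S$'' holds for $v=h_1$. Its parameters are in $\mathrm{OD}(e')$, where $e'$ lists the entries of $e$ and the values of $f{\restriction}n$ other than $h_1$; so $e'$ is a sequence from $J_\delta\cup\{h_2,\dots,h_q\}$. By Lemma~\ref{lem:cont} at level $\delta$ and Lemma~\ref{lem:basic}(ii), the statement also holds for some $h'\in D_\delta\setminus\{h_1,\dots,h_q\}$. The sequences $\sigma(h_1)^\frown h'$ and $\sigma(h')^\frown h_1$ are injective sequences from $J_{\delta+1}$, so by Lemma~\ref{lem:basic}(ii) they are extended by some $f_1,f_2\in D_{\delta+1}$. Both are in $S$. The sequence $f_1^\circ$ begins with $h_1,h_2,\dots,h_q,h'$ and $f_2^\circ$ begins with $h',h_2,\dots,h_q,h_1$, so $f_1^\circ\bowtie f_2^\circ$ with $l=q$.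
\end{proof}

\section{Dependent choices in $N$}\label{sec:dc}

\begin{proposition}\label{prop:dc}
$N\models\mathsf{DC}$.
\end{proposition}

\begin{proof}
Let $A,R\in N$ with $A\neq\emptyset$ and $R$ serial on $A$, and let $A,R\in\mathrm{OD}(e)$. An $R$-chain exists in $M$, but it need not be in $N$. We use it only to bound the level of the parameters; below that bound everything is well-ordered by one further parameter.

In $M\models\mathsf{AC}$ choose $a_n\in A$ with $a_n\mathrel{R}a_{n+1}$, and finite sequences $e_n$ from $J$ with $a_n\in\mathrm{OD}(e_n)$. Countably many levels occur in the $e_n$, so there is $\alpha<\omega_1$ with all $e_n$ in $J_\alpha^{<\omega}$. Let $A_\alpha=A\cap\mathrm{OD}[J_\alpha]$, and let $Y$ be the union of all $Z\subseteq A_\alpha$ on which $R$ is serial. Then $R$ is serial on $Y$; $Y$ is nonempty, because $Z=\{a_n:n<\omega\}$ is such a set; and $Y\in\mathrm{OD}(e)$ by (O1) and (O2). Pick $d\in D_\alpha$. By (O3), $Y\subseteq\mathrm{OD}(d)$, so $<_d$ well-orders $Y$. Let $y_0$ be the $<_d$-least element of $Y$, and let $y_{n+1}$ be the $<_d$-least $y\in Y$ with $y_n\mathrel{R}y$. The sequence $(y_n)_{n<\omega}$ is in $\mathrm{OD}(e,d)$ and is a subset of $N$,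 so it is in $N$ by \eqref{eq:star}.
\end{proof}

\section{A Halpern--L\"auchli lemma for infinitely branching trees}\label{sec:hl}

This section takes place in $\mathsf{ZFC}$. Let $T$ be the tree of finite injective sequences from a countably infinite set, ordered by extension, and let $T_n$ be the set of nodes of length $n$. Fix $k\ge1$. Let $T_n^{(k)}$ be the set of $k$-tuples of distinct elements of $T_n$ and $T^{(k)}=\bigcup_nT_n^{(k)}$. A tuple $\tau'\in T^{(k)}$ \emph{extends} $\tau\in T^{(k)}$ if $\tau'_l\supseteq\tau_l$ for all $l\le k$.

\begin{definition}\label{def:good}
Let $\varepsilon:T^{(k)}\to\{0,1\}$ and $i\in\{0,1\}$. A tuple $\tau\in T^{(k)}_n$ is \emph{$i$-good} if for all $m\ge n$ and all finite nonempty sets $Z_l\subset\{z\in T_m:z\supseteq\tau_l\}$ $(l\le k)$ there are $m'\ge m$ and maps $\rho_l:Z_l\to T_{m'}$ with $\rho_l(z)\supseteq z$ such that $\varepsilon(\rho_1(z_1),\dots,\rho_k(z_k))=i$ for all $(z_1,\dots,z_k)\in\prod_lZ_l$. A tuple is \emph{good} if it is $0$-good or $1$-good.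
\end{definition}

So above an $i$-good tuple, any finite grid of nodes can be pushed up to a grid all of whose tuples have color $i$. Every tuple extending an $i$-good tuple is $i$-good, since its sets $Z_l$ are among those allowed for the shorter tuple.

\begin{lemma}\label{lem:hl}
For every $\varepsilon:T^{(k)}\to\{0,1\}$, every $\tau\in T^{(k)}$ has a good extension.
\end{lemma}

For $k=1$ this is the pigeonhole principle. If the node $\tau$ is not $0$-good, there are $m$ and a finite $Z\subset T_m$ above $\tau$ such that for every $m'\ge m$ some $z\in Z$ has all of its extensions in $T_{m'}$ of color $1$. One $z$ works for infinitely many $m'$, and this $z$ is $1$-good. For $k\ge2$ the difficulty is that the single node $\rho_l(z)$ must serve all tuples of the grid that contain $z$. The proof below follows Harrington's method. One adds many generic branches; for each $k$-tuple of them some condition decides which color occurs on most levels; and the Erd\H{o}s--Rado theorem produces large grids of branches whose conditions are pairwise compatible. Only the forcing relation, which is definable in $\mathsf{ZFC}$, is used. Of the tree we use only that it is countable and has no maximal nodes.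

\begin{proof}
Let $\tau\in T^{(k)}_{n_0}$ and $\kappa=\beth_{2k-1}^+$. The Erd\H{o}s--Rado theorem gives $\kappa\to(\aleph_1)^{2k}_{\aleph_0}$: every coloring of the $2k$-element subsets of $\kappa$ with countably many colors is constant on the $2k$-element subsets of some uncountable set. Let $\mathbb Q$ be the poset of finite functions $q$ with $\operatorname{dom}(q)\subset\{1,\dots,k\}\times\kappa$ and $\tau_l\subseteq q(l,\xi)\in T$, ordered by extension of domains and of nodes. It adds infinite branches $\dot b_{l,\xi}$ of $T$ through $\tau_l$. Let $\dot{\mathcal U}$ be a name for a nonprincipal ultrafilter on $\omega$. For $a=\{\xi_1<\dots<\xi_k\}\subset\kappa$ and $i<2$ let $\dot C(a,i)$ name the set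
\[
\{n\ge n_0:\varepsilon(\dot b_{1,\xi_1}{\restriction}n,\dots,\dot b_{k,\xi_k}{\restriction}n)=i\};
\]
the nodes are distinct because they extend the distinct nodes $\tau_l$. The sets $\dot C(a,0)$ and $\dot C(a,1)$ cover a cofinite set, so we can choose $q_a\in\mathbb Q$ and $i_a<2$ with $q_a\Vdash\dot C(a,i_a)\in\dot{\mathcal U}$. Extending $q_a$, we may assume that $(l,\xi_l)\in\operatorname{dom}(q_a)$ for all $l$ and that the nodes $q_a(l,\xi_l)$ have equal length.

\emph{Uniformizing the conditions.} Let $s_a(0)<\dots<s_a(N_a-1)$ list the second coordinates of elements of $\operatorname{dom}(q_a)$. The \emph{type} of $a$ consists of $N_a$, $i_a$, the numbers $j_1,\dots,j_k$ with $s_a(j_l)=\xi_l$, and the partial function $(l,j)\mapsto q_a(l,s_a(j))$. There are countably many types. The \emph{overlap} of $a$ and $a'$ is $O(a,a')=\{(j,j'):s_a(j)=s_{a'}(j')\}$. Compatibility concerns pairs $(a,a')$, so we color $2k$-element sets: for $c=\{\zeta_0<\dots<\zeta_{2k-1}\}$ and a $k$-element set $u\subset 2k$ let $c[u]=\{\zeta_j:j\in u\}$, and let the color of $c$ record the type of $c[u]$ for all $u$ and the overlap $O(c[u],c[v])$ for all $u,v$. There are countably many colors. Let $H=\{h_0<h_1<\cdots\}$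 consist of the first $\omega$ elements of an uncountable homogeneous set. For $a,a'\in[H]^k$, enlarge $a$, respectively $a\cup a'$, to a $2k$-element set by adding elements of $H$ above it. Homogeneity then shows that all $a\in[H]^k$ have the same type, and that $O(a,a')$ depends only on the \emph{pattern} of $(a,a')$, the record of which of $<,=,>$ holds between the $l$-th element of $a$ and the $l'$-th element of $a'$ for all $l,l'$. Let $i$ and $t_l$ be the constant values of $i_a$ and $q_a(l,\xi_l)$, and let $n\ge n_0$ be the common length of the $t_l$. Then $t=(t_1,\dots,t_k)\in T_n^{(k)}$ extends $\tau$. We show that $t$ is $i$-good.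

\emph{A grid of compatible conditions.} Let $m\ge n$ and $Z_1,\dots,Z_k$ be given. Let $L\ge|Z_l|$ for all $l$ and $H_l=\{h_{2(lL+j)}:j<L\}$. Every element of $H_l$ is below every element of $H_{l+1}$, so we identify elements of $\prod_lH_l$ with $k$-element subsets of $H$. The elements of $H$ of odd index are kept free for the following argument.

\emph{Claim: if $a,a'\in\prod_lH_l$ and $(j,j')\in O(a,a')$, then $j=j'$.} Choose $a''\in[H]^k$ whose $l$-th element equals the $l$-th elements of $a$ and $a'$ if these agree, and is an element of odd index strictly between them otherwise. The $l$-th elements of $a,a',a''$ all lie between $\min H_l$ and $\max H_l$, so comparisons for $l\neq l'$ are determined by $l$ and $l'$; and for $l=l'$ the choice of $a''$ preserves the comparison. So $(a,a'')$ and $(a'',a')$ have the pattern of $(a,a')$, and $(j,j')$ belongs to all three overlaps. Thus $s_{a''}(j)=s_{a'}(j')=s_a(j)=s_{a''}(j')$, and $j=j'$.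

If $(l,\xi)\in\operatorname{dom}(q_a)\cap\operatorname{dom}(q_{a'})$ with $a,a'\in\prod_lH_l$, then $\xi=s_a(j)=s_{a'}(j)$ for one $j$ by the claim, and $q_a(l,\xi)=q_{a'}(l,\xi)$ because the types agree. Choose injections $z\mapsto\xi^l_z$ from $Z_l$ into $H_l$, and for $\bar z=(z_1,\dots,z_k)\in\prod_lZ_l$ let $a(\bar z)=\{\xi^1_{z_1},\dots,\xi^k_{z_k}\}$. Then $q=\bigcup_{\bar z}q_{a(\bar z)}$ is a condition, and $q(l,\xi^l_z)=t_l\subseteq z$ for $z\in Z_l$. Let $q'\le q$ arise from $q$ by changing the value at $(l,\xi^l_z)$ to $z$ for all $l$ and $z\in Z_l$. The condition $q'$ forces the finitely many sets $\dot C(a(\bar z),i)$ into $\dot{\mathcal U}$, so it forces their intersection to be infinite. Hence there are $q''\le q'$ and $m'\ge m$ such that $q''$ forces $m'$ into all these sets, and we may extend $q''$ so that all nodes $q''(l,\xi^l_z)$ have length at least $m'$. Put $\rho_l(z)=q''(l,\xi^l_z){\restriction}m'$. Then $\rho_l(z)\supseteq z$, and $q''$ forces $\dot b_{l,\xi^l_z}{\restriction}m'=\rho_l(z)$. Therefore $\varepsilon(\rho_1(z_1),\dots,\rho_k(z_k))=i$ for all $\bar z$.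
\end{proof}

\section{The Boolean prime ideal theorem in $N$}\label{sec:bpi}

We work in $M$. Recall that for an ideal $I$ of a Boolean algebra $B$ and $Y\subseteq B$, the ideal generated by $I\cup Y$ is improper exactly when $a\vee y_1\vee\dots\vee y_q=1$ for some $a\in I$ and $y_1,\dots,y_q\in Y$. Write $y^1=y$ and $y^0=\neg y$. An ideal $I$ \emph{decides} $b$ if $b\in I$ or $\neg b\in I$. A proper ideal that decides every element is prime: if $a\wedge b\in I$ and $a\notin I$, then $\neg a\in I$ and $b\le(a\wedge b)\vee\neg a\in I$.

\subsection*{Maximal definable ideals}
Fix $\gamma<\omega_1$ and $d\in D_\gamma$. Call a set \emph{$d$-definable} if it is in $\mathrm{OD}(d)$. By (O3) every Boolean algebra $B\in N$ is $d$-definable for a suitable choice of $\gamma$ and $d$. The elements of $B$ cannot in general be well-ordered in $N$, but the $d$-definable subsets of $B$ are well-ordered by $<_d$. This suggests the following candidate for a prime ideal.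

\begin{definition}
Let $B\in N$ be a $d$-definable Boolean algebra. A \emph{$d$-maximal ideal} of $B$ is a $d$-definable proper ideal $I$ such that for every $d$-definable $Y\subseteq B$, either $Y\subseteq I$ or $I\cup Y$ generates the improper ideal.
\end{definition}

Such an ideal exists. Start with $\{0\}$, go through the $d$-definable subsets of $B$ in the order $<_d$, pass to the ideal generated by the current ideal and the current set whenever it is proper, and take unions at limit stages. The result $I$ is a proper ideal definable from $B$, $J$ and $d$. A set $Y$ that was rejected generates the improper ideal with a subideal of $I$, hence with $I$. Every $d$-maximal ideal is a subset of $N$, so it is in $N$ by \eqref{eq:star}.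

\begin{proposition}\label{prop:A}
For every $\beta$ with $\gamma\le\beta\le\omega_1$ the following statement $A(\beta)$ holds: for every $d$-definable Boolean algebra $B\in N$ and every $d$-maximal ideal $I$ of $B$, the ideal $I$ decides every $b\in B\cap\mathrm{OD}[J_\beta\cup\{d\}]$.
\end{proposition}

Since $B\subseteq N\subseteq\mathrm{OD}[J]$, the statement $A(\omega_1)$ says that $d$-maximal ideals are prime. So the proposition yields:

\begin{corollary}\label{cor:bpi}
$N\models\mathsf{BPI}$.
\end{corollary}

We prove the proposition by induction on $\beta$. It is essential that $A(\beta)$ speaks of all algebras: the step to $\beta+1$ for $B$ applies $A(\beta)$ to an auxiliary algebra.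

For $\beta=\gamma$, (O3) shows that $b$ is $d$-definable, and so is $\{b\}$. If $b\notin I$, then $a\vee b=1$ for some $a\in I$, so $\neg b\le a$ and $\neg b\in I$. For a limit $\beta>\gamma$, a finite sequence from $J_\beta$ is a sequence from $J_{\beta'}$ for some $\beta'$ with $\gamma\le\beta'<\beta$.

\subsection*{The successor step: setup}
Let $\gamma\le\beta<\omega_1$, assume $A(\beta)$, and let $B$, $I$ and $b\in B\cap\mathrm{OD}(d,e)$ be given with $e$ from $J_{\beta+1}$. Put $D^*=D_\beta\setminus\{d\}$; this is $D_\beta$ unless $\beta=\gamma$. Let $f_1,\dots,f_k$ be the distinct elements of $D^*$ occurring in $e$. If $k=0$, then $A(\beta)$ applies. Let $k\ge1$ and $\bar f=(f_1,\dots,f_k)$. The other entries of $e$ are in $J_\beta\cup\{d\}$, and $J_\beta\subseteq\mathrm{OD}(f_1)$, so $b\in\mathrm{OD}(d,\bar f)$. Fix a triple that defines $b$ from $(d,\bar f)$. Let $\mathcal F$ be the set of $k$-tuples of distinct elements of $D^*$. For $F\in\mathcal F$ let $b(F)$ be the object that the same triple defines from $(d,F)$ if there is one and it lies in $B$, and $b(F)=0$ otherwise. The map $F\mapsto b(F)$ is $d$-definable, and $b(\bar f)=b$.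

Let $T$ be the tree of finite injective sequences from $J_\beta$, which is countably infinite in $M$, and use the notation of Section~\ref{sec:hl}. The elements of $D^*$ are branches of $T$, and by Lemma~\ref{lem:basic}(ii) every node is extended by some element of $D^*$. For $F=(F(1),\dots,F(k))\in\mathcal F$ write $F{\restriction}n=(F(1){\restriction}n,\dots,F(k){\restriction}n)$. Since $d\in J_{\beta+1}\setminus D^*$, Lemma~\ref{lem:cont} applies at level $\beta$ to tuples from $D^*$ and statements with $d$-definable parameters, the replacing elements being taken from $D^*$.

By $d$-maximality it suffices to find $i<2$ and a $d$-definable $Y\subseteq B$ with $b^i\in Y$ such that $I\cup Y$ generates a proper ideal. A $d$-definable set cannot single out $\bar f$, so $Y$ will be $\{b(F)^i:F\in W\}$ for a large family $W\ni\bar f$, and we have to find $i$ and $W$ such that all these elements can enter the ideal together. A prime ideal of $M$ extending $I$ would tell us, for each $F$, which of $b(F)^0$, $b(F)^1$ to take, but it is not definable. The first step finds a definable substitute. It lives on the nodes of $T$ instead of the branches; nodes are finite sequences from $J_\beta$, so the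 induction hypothesis is available for them.

\subsection*{Step 1: a definable coloring of tuples of nodes}
Let $s\subset T^{(k)}$ be finite and $c:s\to\{0,1\}$. Call $(s,c)$ \emph{consistent} if one can assign to each node $\sigma$ occurring in a tuple of $s$ a branch $f_\sigma\in D^*$ with $f_\sigma\supset\sigma$ such that
\[
I\cup\{b(f_\tau)^{c(\tau)}:\tau\in s\}\ \text{ generates a proper ideal,}
\]
where $f_\tau=(f_{\tau_1},\dots,f_{\tau_k})$. This tuple is in $\mathcal F$ because $\tau_1,\dots,\tau_k$ are distinct nodes of the same length. The notion of consistency is $d$-definable.

\begin{lemma}\label{lem:step1}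
There is a $d$-definable $\varepsilon:T^{(k)}\to\{0,1\}$ such that $(s,\varepsilon{\restriction}s)$ is consistent for every finite $s\subset T^{(k)}$.
\end{lemma}

\begin{proof}
This is a compactness argument, with $A(\beta)$ in the place of $\mathsf{BPI}$. Let $B'$ be the quotient of the free Boolean algebra on generators $v_\tau$ $(\tau\in T^{(k)})$ by the ideal generated by the elements $\bigwedge_{\tau\in s}v_\tau^{c(\tau)}$ with $(s,c)$ inconsistent. Realize $B'$ as the set of Boolean terms in the $v_\tau$ modulo an equivalence relation. The set of terms is definable from $J$ and $\beta$ and consists of elements of $N$; the equivalence relation is $d$-definable and a subset of $N$. By \eqref{eq:star} both are in $N$, so $B'\in N$, and $B'$ is $d$-definable.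

$B'$ is nontrivial. Using $\mathsf{AC}$ in $M$, fix a prime ideal $P\supseteq I$ of $B$ and branches $f_\sigma\in D^*$ with $f_\sigma\supset\sigma$ for all $\sigma\in T$. Let $\varepsilon^0(\tau)=1$ if $b(f_\tau)\in P$ and $\varepsilon^0(\tau)=0$ otherwise. Then $b(f_\tau)^{\varepsilon^0(\tau)}\in P$ for all $\tau$, so all finite restrictions of $\varepsilon^0$ are consistent. If $(s,c)$ is inconsistent, then $c(\tau)\neq\varepsilon^0(\tau)$ for some $\tau\in s$, and the homomorphism from the free algebra to $\{0,1\}$ given by $v_\tau\mapsto\varepsilon^0(\tau)$ sends $v_\tau^{c(\tau)}$, and with it the whole meet, to $0$. So this homomorphism factors through $B'$, and $0\neq1$ in $B'$.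

Let $I'$ be a $d$-maximal ideal of $B'$. Each element of $B'$ is the class of a term in finitely many $v_\tau$. The term is definable from the finitely many elements of $J_\beta$ that occur in these $\tau$ and a natural number, so its class is in $\mathrm{OD}[J_\beta\cup\{d\}]$. By $A(\beta)$, $I'$ is prime. Put $\varepsilon(\tau)=1$ if $v_\tau\notin I'$ and $\varepsilon(\tau)=0$ otherwise. Then $\varepsilon$ is $d$-definable, and $v_\tau^{\varepsilon(\tau)}\notin I'$ for all $\tau$: for $\varepsilon(\tau)=0$ this holds because $v_\tau\in I'$ and $I'$ is proper. If $(s,\varepsilon{\restriction}s)$ were inconsistent, then $\bigwedge_{\tau\in s}v_\tau^{\varepsilon(\tau)}=0\in I'$ in $B'$, and primeness would put one of the factors into $I'$.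
\end{proof}

Fix such an $\varepsilon$. From now on ``$i$-good'' refers to $\varepsilon$; the set of $i$-good tuples is $d$-definable.

\subsection*{The case $k=1$, and what changes for $k\ge2$}
Let $k=1$ and suppose that $f_1{\restriction}n$ is $i$-good (Step~2 provides such $n$ and $i$). Let $W$ be the set of $h\in D^*$ with $h{\restriction}n$ $i$-good. Suppose that $I\cup\{b(h_1)^i,\dots,b(h_q)^i\}$ generates the improper ideal for some distinct $h_j\in W$. By continuity there is $m\ge n$ such that the $h_j{\restriction}m$ are distinct and this persists when each $h_j$ is replaced by any $h'_j\in D^*$ extending $h_j{\restriction}m$. By goodness each $h_j{\restriction}m$ extends to a node $h^*_j$ of color $i$. By consistency of $\varepsilon$ there are branches $h'_j\supset h^*_j$ in $D^*$ such that $I\cup\{b(h'_1)^i,\dots,b(h'_q)^i\}$ generates a proper ideal. This is a contradiction, so $Y=\{b(h)^i:h\in W\}$ is as required.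

For $k\ge2$ the tuples in $W$ share entries, and a shared entry must be pushed up to one node that serves all tuples containing it. Goodness of a tuple $\tau$ achieves this for tuples $F$ with $F{\restriction}n=\tau$. It does not help when $(h_1,h_2)$ and $(h_1,h_3)$ restrict to two different good pairs, or when an entry occurs in two different coordinates. The second problem is real: if $B$ is generated by elements $b(h,h')$ subject to $b(h',h)=\neg b(h,h')$, then a family $W$ containing both $(h,h')$ and $(h',h)$ puts an element and its complement into $Y$. So we look for a $d$-definable set $\Theta$ of $i$-good tuples, containing $\bar f{\restriction}n$, in which any single node determines its coordinate and the whole tuple. We cannot take $\Theta=\{\bar f{\restriction}n\}$, since the entries of the nodes are elements of $J_\beta$ and need not be $d$-definable. But if the nodes of a tuple have the same range, then each is obtained from the first by a permutation of $n$, which is hereditarily finite; and the injection $r$ lets us recognize this permutation from finite traces of the entries.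

\subsection*{Step 2: a balanced good initial segment}
Call $\tau\in T^{(k)}$ \emph{balanced} if $\operatorname{ran}\tau_1=\dots=\operatorname{ran}\tau_k$.

\begin{lemma}\label{lem:step2}
There are $n<\omega$ and $i<2$ such that $\bar f{\restriction}n$ is in $T_n^{(k)}$, balanced and $i$-good.
\end{lemma}

\begin{proof}
Every $\tau\in T^{(k)}$ has a balanced good extension. Indeed, by Lemma~\ref{lem:hl} it has a good extension $\tau'$. Append to each $\tau'_l$ the elements of $U=\bigcup_j\operatorname{ran}\tau'_j$ that it misses. The resulting nodes are distinct, have length $|U|$ and range $U$, and goodness passes to extensions.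

Suppose the lemma fails. The failure is a statement about $\bar f$ with $d$-definable parameters. By Lemma~\ref{lem:cont} there is $m$ such that the nodes $f_l{\restriction}m$ are distinct and the failure holds for all $F\in\mathcal F$ with $F{\restriction}m=\bar f{\restriction}m$. Extend $\bar f{\restriction}m$ to a balanced good $\tau'\in T^{(k)}_{n'}$ and choose $F(l)\in D^*$ extending $\tau'_l$. Then $F\in\mathcal F$, $F{\restriction}m=\bar f{\restriction}m$, and $F{\restriction}n'=\tau'$ is balanced and good, a contradiction.
\end{proof}

\subsection*{Step 3: a rigid definable family}
Fix $n$ and $i$ as in Lemma~\ref{lem:step2}, and let $\tau^0=\bar f{\restriction}n$. The maps $\pi_l=(\tau^0_1)^{-1}\circ\tau^0_l$ are permutations of $n=\{0,\dots,n-1\}$ with $\tau^0_l=\tau^0_1\circ\pi_l$, and they are distinct because the $\tau^0_l$ are. Since $r$ is injective, there is $m_0<\omega$ such that the finite sets $w_a=r(\tau^0_1(a))\cap m_0$ $(a<n)$ are distinct. Let $\Theta$ be the set of $i$-good $\tau\in T^{(k)}_n$ such that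
\[
\tau_l=\tau_1\circ\pi_l\ \ (l\le k)\qquad\text{and}\qquad r(\tau_1(a))\cap m_0=w_a\ \ (a<n).
\]
Then $\tau^0\in\Theta$, and $\Theta$ is $d$-definable because $n,i,m_0$, the $\pi_l$ and the $w_a$ are hereditarily finite. Moreover,
\begin{equation}\label{eq:rigid}
\tau,\tau'\in\Theta \text{ and } \tau_l=\tau'_{l'}\ \Longrightarrow\ l=l' \text{ and } \tau=\tau'.
\end{equation}
To see this, note that for all $a<n$
\[
w_{\pi_l(a)}=r(\tau_l(a))\cap m_0=r(\tau'_{l'}(a))\cap m_0=w_{\pi_{l'}(a)} .
\]
The $w_a$ are distinct, so $\pi_l=\pi_{l'}$ and $l=l'$. Then $\tau_1=\tau_l\circ\pi_l^{-1}=\tau'_l\circ\pi_l^{-1}=\tau'_1$, and $\tau_1$ determines the other coordinates.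

\subsection*{Step 4: the ideal decides $b$}
Let $W=\{F\in\mathcal F:F{\restriction}n\in\Theta\}$ and $Y=\{b(F)^i:F\in W\}$. The set $Y\subseteq B$ is $d$-definable, and $b^i\in Y$ because $\bar f\in W$.

\begin{lemma}\label{lem:step4}
$I\cup Y$ generates a proper ideal.
\end{lemma}

\begin{proof}
Suppose not. Then $I\cup\{b(F_j)^i:j\le q\}$ generates the improper ideal for some $F_1,\dots,F_q\in W$, and $q\ge1$ since $I$ is proper. Let $\mathcal H\subset D^*$ be the finite set of entries of the $F_j$. Apply Lemma~\ref{lem:cont} to a tuple listing $\mathcal H$. We obtain $m\ge n$ such that the nodes $h{\restriction}m$ $(h\in\mathcal H)$ are distinct and the following holds: if for each $h\in\mathcal H$ a branch $h'\in D^*$ with $h'{\restriction}m=h{\restriction}m$ is chosen (these are then distinct), and $F'_j$ arises from $F_j$ by replacing each entry $h$ with $h'$, then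
\begin{equation}\label{eq:improper}
I\cup\{b(F'_j)^i:j\le q\}\ \text{ generates the improper ideal.}
\end{equation}

For each $\tau\in\{F_j{\restriction}n:j\le q\}\subseteq\Theta$ and $l\le k$ let $Z^\tau_l=\{F_j(l){\restriction}m: F_j{\restriction}n=\tau\}$, a finite nonempty set of nodes of $T_m$ above $\tau_l$. Since $\tau$ is $i$-good, there are $m_\tau\ge m$ and maps $\rho^\tau_l:Z^\tau_l\to T_{m_\tau}$ extending nodes that send every tuple of $\prod_lZ^\tau_l$ to a tuple of color $i$. For $h=F_j(l)\in\mathcal H$ put $h^*=\rho^\tau_l(h{\restriction}m)$ with $\tau=F_j{\restriction}n$. This is well defined: if $h=F_j(l)=F_{j'}(l')$, then \eqref{eq:rigid}, applied to $F_j{\restriction}n$ and $F_{j'}{\restriction}n$, gives $l=l'$ and $F_j{\restriction}n=F_{j'}{\restriction}n$. The nodes $h^*$ are distinct, because they extend the distinct nodes $h{\restriction}m$ of the same length.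

Let $\tau^*_j=(F_j(1)^*,\dots,F_j(k)^*)$. This is the image of $F_j{\restriction}m\in\prod_lZ^\tau_l$ under the maps $\rho^\tau_l$ for $\tau=F_j{\restriction}n$, so $\tau^*_j\in T^{(k)}$ and $\varepsilon(\tau^*_j)=i$. The levels $m_\tau$ may differ for different $\tau$; consistency was defined for tuples of all lengths for this reason. By Lemma~\ref{lem:step1}, applied to $s=\{\tau^*_j:j\le q\}$, there are branches $f_{h^*}\in D^*$ extending $h^*$ $(h\in\mathcal H)$ such that $I\cup\{b(f_{\tau^*_j})^i:j\le q\}$ generates a proper ideal. Put $h'=f_{h^*}$. Then $h'{\restriction}m=h{\restriction}m$ and $F'_j=f_{\tau^*_j}$, which contradicts \eqref{eq:improper}.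
\end{proof}

By Lemma~\ref{lem:step4} and $d$-maximality, $Y\subseteq I$. So $b^i\in I$, and $I$ decides $b$. This proves $A(\beta+1)$, and with it Proposition~\ref{prop:A} and Corollary~\ref{cor:bpi}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\mathsf{ZF}$ is consistent, so is $\mathsf{ZFC}$, and the construction of Section~\ref{sec:model} applies. The class $N$ satisfies $\mathsf{ZF}$ by Lemma~\ref{lem:N}, $\mathsf{DC}$ by Proposition~\ref{prop:dc} and $\mathsf{BPI}$ by Corollary~\ref{cor:bpi}, and it contains the required graph by Proposition~\ref{prop:graph}.
\end{proof}

\begin{remark}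
In $N$ the set $X$ is uncountable and, by Lemma~\ref{lem:aleph1}, has no subset of size $\aleph_1$, so it is not well-orderable. As $X$ injects into $\mathcal P(\omega)$, already $\mathbb R$ is not well-orderable in $N$, in agreement with Theorem~\ref{thm:positive}(2).
\end{remark}

\section{A model with atoms}\label{sec:atoms}

It remains to prove the last sentence of Corollary~\ref{cor:answer}. We build a universe with atoms over $N$ in which the atoms form a well-behaved countable set and all combinatorial objects are copies of objects of $N$.

Work in $N$. Let $U$ be the least class that contains $(0,n)$ for all $n<\omega$ and contains $(1,x)$ for every set $x\subseteq U$; it is defined by recursion on the ordinals, starting from $U_0=\{(0,n):n<\omega\}$, with $U_{\xi+1}=U_0\cup\{(1,x):x\subseteq U_\xi\}$ and unions at limits. Interpret the $(0,n)$ as atoms and the $(1,x)$ as sets, and let $y\mathrel{E}(1,x)$ hold if and only if $y\in x$.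

The structure $(U,E)$ satisfies $\mathsf{ZFA}$. Sets with the same $E$-elements are equal; $(1,\emptyset)$ is the empty set; and $E$ is well-founded because $y\mathrel{E}z$ implies that $y$ has smaller rank than $z$. Since $U$ and $E$ are definable in $N$, every collection of elements of $U$ that is given by Pairing, Union, Separation or Replacement in $(U,E)$ is a set $x\subseteq U$ of $N$, and $(1,x)$ is the required object. The power set of $(1,x)$ is $(1,\{(1,z):z\subseteq x\})$, and the set of atoms is $(1,U_0)$. The map $y\mapsto\hat y=(1,\{\hat z:z\in y\})$ is an isomorphism of $(N,\in)$ onto the pure sets of $(U,E)$; in particular $\hat\omega$ is the $\omega$ of $U$, and Infinity holds.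

The ordered pair of $u$ and $v$ in the sense of $U$ is $\langle u,v\rangle^U=(1,\{(1,\{u\}),(1,\{u,v\})\})$, a definable injective function of $(u,v)$. So $Q\mapsto(1,\{\langle u,v\rangle^U:(u,v)\in Q\})$ is a bijection between the subsets $Q$ of $x\times y$ in $N$ and the relations between $(1,x)$ and $(1,y)$ in $U$. It preserves being a function, injective, or surjective; and the same holds for subsets and for relations of higher arity. Since $n\mapsto\hat n$ is a bijection from $\omega$ onto the $E$-elements of $\hat\omega$, the set $(1,x)$ is countable, or countably infinite, in $U$ exactly when $x$ is so in $N$, and $\omega$-sequences from $(1,x)$ in $U$ correspond to $\omega$-sequences from $x$ in $N$. In particular the set of atoms is countably infinite in $U$.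

A Boolean algebra on $(1,x)$ in $U$ corresponds to a Boolean algebra on $x$ in $N$, and a prime ideal $I\subseteq x$ of the latter gives the prime ideal $(1,I)$ of the former. A serial relation on $(1,x)$ corresponds to a serial relation on $x$, and a chain for it in $N$ gives a chain in $U$. So $\mathsf{BPI}$ and $\mathsf{DC}$ hold in $U$. Finally, let $c$ be the coloring of $[X]^2$ given by the graph of Theorem~\ref{thm:main}. Every subset of a pure set is pure, and so is every function between pure sets. Hence the statement that $\hat X$ and $\hat c$ violate $\mathsf{EDM}$ holds in $U$ if and only if it holds in the pure sets of $U$, that is, if and only if $X$ and $c$ violate $\mathsf{EDM}$ in $N$. Thus $(U,E)$ is a model of $\mathsf{ZFA}+\mathsf{BPI}+\mathsf{DC}+\neg\mathsf{EDM}$ with a countably infinite set of atoms, which completes the proof of Corollary~\ref{cor:answer}.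

\begin{thebibliography}{9}

\bibitem{BG}
Amitayu Banerjee and Alexa Gopaulsingh, \emph{On Erdos--Dushnik--Miller theorem without AC}, arXiv:2211.05665 (2022).

\bibitem{Jech}
Jech, \emph{The Axiom of Choice}.

\end{thebibliography}
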